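# Groups all of whose finite quotients have large diameter

## 1. Diameters, almost flatness and Hirsch length

Throughout, $G$ is a group with a finite symmetric generating set $S$ containing the identity. We write $S^r=\{s_1\cdots s_r:s_i\in S\}$ for the ball of radius $r$, and $S^0=\{1\}$. We take $\mathbb N=\{1,2,\dots\}$. Conventions for commutators are $x^y=y^{-1}xy$ and $[x,y]=x^{-1}y^{-1}xy$. For a group $Q$, $Q^{(i)}$ is its derived series, $\gamma_i(Q)$ its lower central series and $Q^{\mathrm{ab}}=Q/[Q,Q]$; $\mathrm{dl}(Q)$ is the derived length of a solvable group; and $[A,{}_nH]=[A,H,\dots,H]$ with $n$ copies of $H$.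

**Definition (residual finiteness).** The finite residual of $G$ is the intersection of its finite-index subgroups. Since each of these contains a finite-index normal subgroup (its core), one may intersect normal ones only. $G$ is residually finite if its finite residual is trivial. For example $\mathbb Z$ is residually finite, since $\bigcap_n n\mathbb Z=0$.

**Definition (diameter).** For $H\le G$ of finite index, $\mathrm{diam}_S(G/H)=\min\{n\in\mathbb N:S^nH=G\}$.

When $N\trianglelefteq G$ this is the diameter of the finite group $G/N$ with respect to the image of $S$. For $G=\mathbb Z$ and $S=\{-1,0,1\}$, the ball $S^r$ has $2r+1$ consecutive elements, so $\mathrm{diam}_S(\mathbb Z/n\mathbb Z)=\lfloor n/2\rfloor$ for $n\ge2$. For a coset space that is not a group, take $D_\infty=\langle a,b\mid a^2,b^2\rangle$, $S=\{1,a,b\}$ and $H=\langle (ab)^n,a\rangle$ with $n\ge3$, which has index $n$ and is not normal. The letters $a,b$ act on the left cosets as involutions, and $aH=H$. So the coset graph is connected, each vertex has one $a$-edge and one $b$-edge, and there is an $a$-loop at $H$. It is therefore a path on $n$ vertices with $H$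 at one end, and the diameter is $n-1$. With our $\mathbb N$ every diameter is at least $1$; if $0$ is allowed, one must exclude $H=G$ in what follows.

**Definition (almost flat).** Let $\alpha\in(0,1]$. A residually finite group $G$ with finite generating set $S$ has uniformly $\alpha$-almost flat quotients if there is $\varepsilon>0$ such that for every finite-index $N\trianglelefteq G$
$$\mathrm{diam}_S(G/N)\ge\varepsilon\,[G:N]^\alpha .$$
It has uniformly $\alpha$-almost flat coset spaces if there is $\varepsilon>0$ such that $\mathrm{diam}_S(G/H)\ge\varepsilon[G:H]^\alpha$ for every finite-index $H\le G$. It has uniformly almost flat quotients (respectively coset spaces) if this holds for some $\alpha\in(0,1]$.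

The choice of $S$ does not matter: if $S\subset T^k$, then $S^n\subset T^{kn}$, so $\mathrm{diam}_T\le k\,\mathrm{diam}_S$, and one may exchange $S$ and $T$. By the computation above, $\mathbb Z$ has uniformly $1$-almost flat quotients.

**Definition (virtually nilpotent; Hirsch length).** A group is virtually nilpotent if it has a nilpotent subgroup of finite index. The Hirsch length $h(G)$ of a polycyclic-by-finite group $G$ is the number of infinite cyclic factors in a series with factors cyclic or finite.

For example $h(\mathbb Z^m)=m$. The Heisenberg group $\mathrm{Heis}(\mathbb Z)$, of triples with $(a,b,c)(a',b',c')=(a+a',b+b',c+c'+ab')$, is nilpotent of class $2$ with $h=3$ and derived subgroup $\{(0,0,c)\}$ of Hirsch length $1$. We recall that $h$ is additive in extensions, unchanged on passing to finite-index subgroups, and zero exactly for finite groups. A finitely generated virtually nilpotent group is polycyclic-by-finite. Hence it is finitely presented and residually finite, and all its subgroups are finitely generated. It contains a torsion-free nilpotent normal subgroup of finite index, and it has polynomial growth: $|S^n|\le Cn^D$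 for $n\ge1$, with some $C,D\ge1$.

One elementary fact is used again and again.

**(F)** A finitely generated group $G$ with a finite normal subgroup $B$ such that $G/B$ is virtually nilpotent is itself virtually nilpotent; in particular it is polycyclic-by-finite, hence residually finite.

Indeed $C_G(B)$ has finite index because $B$ is finite. Choose a finite-index subgroup $P\le C_G(B)$ such that $PB/B$ is nilpotent. Then $P/(P\cap B)\cong PB/B$ is nilpotent and $P\cap B$ is central in $P$, so $P$ is nilpotent.

Four results are quoted from the literature; we will use the second and the fourth.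

1. (Khukhro–Valette) For an infinite residually finite group, having uniformly $1$-almost flat quotients, having uniformly $1$-almost flat coset spaces, and being virtually cyclic are equivalent.
2. If an infinite virtually polycyclic group has uniformly $(1/d)$-almost flat coset spaces, then it has a finite-index nilpotent subgroup $N$ with $h(N)+h([N,N])\le d$.
3. If a finitely generated residually (torsion-free nilpotent) group has uniformly $(1/d)$-almost flat quotients, then it is nilpotent with Hirsch length at most $d$.
4. If a finitely generated virtually nilpotent group has Hirsch length $h$, then it does not have uniformly $\alpha$-almost flat quotients for any $\alpha>1/h$.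

The problem, from David Guo and Matthew Tointon, "Residually finite groups with uniformly almost flat quotients", arXiv:2410.23035 (2024), is to prove or disprove the following conjecture. A lower bound on all the diameters, by a fixed power of the order, should force virtual nilpotence, and the power should control the Hirsch length. The conjecture is true.

**Theorem 1.** For a finitely generated residually finite group $G$ the following are equivalent: (a) $G$ has uniformly almost flat quotients; (b) $G$ has uniformly almost flat coset spaces; (c) $G$ is virtually nilpotent. If $d\in\mathbb N$ and $G$ has uniformly $(1/d)$-almost flat quotients, then $G$ has a finite-index nilpotent subgroup of Hirsch length at most $d$.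

**Theorem 2.**

1. For finitely generated residually finite $G$, (a)–(c) are also equivalent to (d): there are $i_0\in\mathbb N$ and $c\in(0,1]$ such that every finite quotient $Q$ of $G$ has a subgroup of index at most $i_0$ with a cyclic quotient of order at least $c|Q|^c$. Under (d), $h(G)\le1/c$.
2. If a finitely generated residually finite $G$ has uniformly $\alpha$-almost flat quotients, $\alpha\in(0,1]$, then $G$ is virtually nilpotent with $h(G)\le\lfloor1/\alpha\rfloor$. This bound is sharp for every $\alpha$.
3. If $G$ is infinite, finitely generated, residually finite and has uniformly $(1/d)$-almost flat coset spaces, then $G$ has a finite-index nilpotent subgroup $N$ with $h(N)+h([N,N])\le d$.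
4. If a finitely generated group $G$, not assumed residually finite, satisfies the inequality defining uniformly $\alpha$-almost flat quotients, then $G$ modulo its finite residual is virtually nilpotent of Hirsch length at most $\lfloor1/\alpha\rfloor$.

## 2. Lattices, lamplighters and $\mathbb Z[1/2]\rtimes\mathbb Z$

For $\mathbb Z^m$ with $S=\{0,\pm e_1,\dots,\pm e_m\}$ we have $|S^n|\le(2n+1)^m\le(3n)^m$. If $n=\mathrm{diam}_S(\mathbb Z^m/H)$, then $S^n$ meets every coset, so $[\mathbb Z^m:H]\le(3n)^m$ and $n\ge\frac13[\mathbb Z^m:H]^{1/m}$. The exponent $1/m$ is best possible: $\mathbb Z^m/n\mathbb Z^m$ has order $n^m$ and diameter $m\lfloor n/2\rfloor$ for $n\ge2$. The same count gives the easy half of Theorem 1.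

**Proof of (c)⇒(b)⇒(a).** The second implication is trivial. If $G$ is virtually nilpotent, then $|S^n|\le Cn^D$; with $n=\mathrm{diam}_S(G/H)$ we get $[G:H]\le|S^n|\le Cn^D$, so $n\ge C^{-1/D}[G:H]^{1/D}$. $\square$

Now two groups that are not virtually nilpotent. The lamplighter group $C_p\wr\mathbb Z$ maps onto $C_p\wr C_k$, of order $kp^k$. To reach any element, walk once around the circle of $k$ lamps, adjusting each lamp with at most $p-1$ letters, and then walk to the final position. This takes fewer than $(p+1)k$ letters. The diameter is logarithmic in the order.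

Second, let $G=\mathbb Z[1/2]\rtimes\langle t\rangle$, with $t$ acting as multiplication by $2$ and $u=1\in\mathbb Z[1/2]$, so $tut^{-1}=u^2$. Modulo $2^k-1$ the number $2$ is invertible and has order exactly $k$, so $G$ maps onto $Q_k=\mathbb Z/(2^k-1)\rtimes C_k$, of order $k(2^k-1)$. If $a=\sum_{i<k}a_i2^i$ with digits $a_i\in\{0,1\}$, then
$$u^a=u^{a_0}\,t\,u^{a_1}\,t\,u^{a_2}\cdots t\,u^{a_{k-1}}\,t^{-(k-1)},$$
so $u^at^j$ with $0\le j<k$ has length less than $4k$. Again the diameter is logarithmic in the order. In both examples the kernels of the displayed quotient maps intersect trivially, so the groups are residually finite.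

A sensible first approach to (a)⇒(c) is to prove polynomial growth and invoke Gromov's theorem. If $n=\mathrm{diam}_S(G/N)$, then (a) reads
$$|S^nN/N|=[G:N]\le(n/\varepsilon)^{1/\alpha},$$
so the ball of radius $n$ in $G/N$ is polynomially bounded. But Gromov's theorem needs a bound on $|S^r|$ in $G$. Residual finiteness gives, for each $r$, some $N$ for which $S^r$ injects into $G/N$; then $|S^r|\le[G:N]\le (n/\varepsilon)^{1/\alpha}$, and nothing bounds $n$ in terms of $r$. The radius at which we have information is the diameter of the quotient, and this has no relation to the radius at which the quotient looks like $G$. For instance the free group on $x,y$ maps onto $\mathbb Z/m\mathbb Z$, a quotient of linear diameter, whose kernel contains $[x,y]$, an element of length $4$, whatever $m$ is.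

So one has to work inside the finite quotients, at their own scale. The plan is to extract from each finite quotient $Q$ an algebraic statement, condition (d) of Theorem 2, to forget diameters, and to deduce (c) from (d).

## 3. From large diameter to large cyclic quotients

**Definition (approximate group).** A finite symmetric subset $A\ni1$ of a group is a $K$-approximate group if $A^2\subset XA$ for some symmetric set $X$ with $|X|\le K$. For example $A=\{-m,\dots,m\}\subset\mathbb Z$ is a $2$-approximate group, as $A+A=(-m+A)\cup(m+A)$.

We quote Theorem 1.6 of Breuillard–Green–Tao, Publ. IHÉS 116 (2012): let $A$ be a finite $K$-approximate group. There are a subgroup $G_0$ and a finite normal subgroup $H$ of $G_0$ such that $A$ is covered by $O_K(1)$ left translates of $G_0$; $G_0/H$ is nilpotent of step $O_K(1)$; and $A^4$ contains $H$.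

**Proposition 3.** (a)⇒(d).

Let $Q$ be a finite quotient of $G$ and $n=\mathrm{diam}_S(Q)\ge\varepsilon|Q|^\alpha$. All balls below are in $Q$.

**Step 1: find a scale of bounded growth below the diameter.** Put $K=\lceil5^{6/\alpha}\rceil$. Suppose $|S^{5m}|>K|S^m|$ for every $m=5^i\in[\sqrt n,n/16]$. The number of such $m$ is at least $\log_5(n/16)-\log_5\sqrt n-1\ge\frac13\log_5n$ once $n$ is large. Chaining these inequalities gives $|Q|\ge K^{\frac13\log_5n}\ge n^{2/\alpha}$, which exceeds $(n/\varepsilon)^{1/\alpha}\ge|Q|$ if also $n>1/\varepsilon$. This is a contradiction. So for $n$ large there is $m\in[\sqrt n,n/16]$ with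
$$|S^{5m}|\le K|S^m|.\tag{1}$$

**Step 2: make an approximate group.** Let $X\subset S^{4m}$ be maximal such that the sets $xS^m$ $(x\in X)$ are disjoint. They lie in $S^{5m}$, so $|X|\le K$ by (1). By maximality, for $y\in S^{4m}$ some $yS^m$ meets $xS^m$, so $y\in xS^{2m}$; thus $S^{4m}\subset XS^{2m}$. Hence $A=S^{2m}$ satisfies $A^2\subset(X\cup X^{-1})A$ and is a $2K$-approximate group. Take $G_0,H\le Q$ from the quoted theorem, with $A$ covered by $j=O_K(1)$ left cosets of $G_0$.

**Step 3: $G_0$ has bounded index and $G_0/H$ is large.** For any subgroup $I\le Q$, the number of left cosets of $I$ in $S^iI$ increases strictly with $i$ until $S^iI=Q$, because $S^{i+1}I=S^iI$ forces $S^{l}I=S^iI$ for all $l\ge i$. Take $I=G_0$. If $S^{2m}G_0\ne Q$, then $S^{2m}$ meets at least $2m+1$ left cosets of $G_0$, which is impossible when $2m\ge j$, true for $n$ large since $m\ge\sqrt n$. So $S^{2m}G_0=Q$ and $[Q:G_0]\le j$. Now take $I=H$: $S^{[Q:H]}H=Q$. Since $H\subset A^4=S^{8m}$ and $8m\le n/2$, writing $q=|G_0/H|$ we get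
$$n\le[Q:H]+8m\le jq+\tfrac n2,\qquad\text{so}\qquad q\ge\frac n{2j}\ge\frac{\varepsilon}{2j}|Q|^\alpha.\tag{2}$$

**Step 4: a large nilpotent group with few generators and small class has a large cyclic quotient.** By Schreier, $G_0$ is generated by $\rho=j|S|$ elements. Let $Y=G_0/H$, of class at most $\sigma=O_K(1)$, and let $x$ be the exponent of $Y^{\mathrm{ab}}$. The group $\gamma_i(Y)/\gamma_{i+1}(Y)$ is an image of $(Y^{\mathrm{ab}})^{\otimes i}$, which is generated by $\rho^i$ elements of order dividing $x$. So its order is at most $x^{\rho^i}$, and $q\le x^{e}$ with $e=\rho+\dots+\rho^\sigma$. A finite abelian group of exponent $x$ has a cyclic quotient of order $x$, so $G_0$ has a cyclic quotient of order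
$$x\ge q^{1/e}\ge\Big(\frac\varepsilon{2j}\Big)^{1/e}|Q|^{\alpha/e}.$$
This is (d) for large $n$ with $i_0=j$ and any $c\le\min\{(\varepsilon/2j)^{1/e},\alpha/e,1\}$. For bounded $n$, $|Q|\le(n/\varepsilon)^{1/\alpha}$ is bounded by some $b$, and the trivial quotient suffices if $c\le1/b$, since then $c|Q|^c\le cb\le1$. $\square$

The argument says nothing about the size of $H$: from (2) we know only that $G_0/H$ has order at least a power of $|Q|$. So nilpotency of a bounded-index subgroup of $Q$ cannot be read off, and $H$ must be controlled by using (d) for many quotients at once.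

## 4. Cyclic quotients of images of a fixed subgroup

From here on $G$ is finitely generated and satisfies (d), with constants $i_0,c$. The subgroup of $Q$ in (d) depends on $Q$. We first trade it for subgroups of $G$ chosen once and for all.

**Property (L).** A finitely generated group $G$ with a specified finite-index normal subgroup $G_*$ satisfies (L) with constant $c$ if for every finite-index $H\le G_*$ there is $c_H>0$ such that for every finite-index $M\trianglelefteq G$, the group $HM/M$ has a cyclic quotient of order at least $c_H[G:M]^c$.

For example $\mathbb Z^m$, with $G_*=\mathbb Z^m$, satisfies (L) with $c=1/m$: $HM/M\cong H/(H\cap M)$ is abelian with at most $m$ generators, so it has a cyclic quotient of order at least $|HM/M|^{1/m}\ge([\mathbb Z^m:M]/[\mathbb Z^m:H])^{1/m}$.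

**(d) implies (L) with the same $c$.** Let $G_*$ be the intersection of all subgroups of $G$ of index at most $i_0$; there are finitely many, so $G_*$ is normal of finite index. Given $H$ and $M$, let $Q_0/J$ be the cyclic quotient in (d) for $Q=G/M$. The preimage of $Q_0$ in $G$ has index at most $i_0$, so it contains $G_*\ge H$. The image of $H$ in $Q_0/J$ has index at most $[G:H]$, so it is cyclic of order at least $c|Q|^c/[G:H]$. So $c_H=c/[G:H]$ works.

**(L) passes to quotients with the same $c$.** Let $K\trianglelefteq G$ and use $G_*K/K$ in $G/K$. If $K\le\tilde H\le G_*K$ with $\tilde H$ of finite index, then $\tilde H=(\tilde H\cap G_*)K$. For $M\ge K$ the images of $\tilde H$ and $\tilde H\cap G_*$ in $G/M$ agree, so (L) for $\tilde H\cap G_*$ gives (L) for $\tilde H/K$.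

**(O)** If $G_1\trianglelefteq G$ has finite index, there is $c_1\in(0,1]$ such that every finite quotient $Q$ of $G_1$ has an element of order at least $c_1|Q|^{c_1}$.

To see this, let $k=[G:G_1]$, let $M\trianglelefteq G_1$ have finite index, and let $M_0=\bigcap_{i\le k}M^{g_i}$ be its core in $G$, with $g_i$ running over coset representatives of $G_1$. By (d), $G/M_0$ has an element $y$ of order at least $c[G:M_0]^c\ge c[G_1:M]^c$ (lift a generator of the cyclic quotient). Then $y^k\in G_1/M_0\hookrightarrow\prod_{i\le k}G_1/M^{g_i}$, and each factor is isomorphic to $G_1/M$. The order of $y^k$ is at least $c[G_1:M]^c/k$, and it is the least common multiple of the orders of its $k$ components. So some element of $G_1/M$ has order at least $(c[G_1:M]^c/k)^{1/k}$, and $c_1=\min\{(c/k)^{1/k},c/k\}$ works.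

Statement (O) concerns elements, and (L) concerns quotients, which is a stronger demand. For $p\ge5$ the group $SL_2(\mathbb Z/p^k)$ has order less than $p^{3k}$ and contains elementary matrices of order $p^k$, so element orders are a power of the group order. But it is generated by elementary matrices, each of which is a commutator with the diagonal matrix with entries $2,2^{-1}$, because $2^2-1=3$ is a unit. So it is perfect and has no nontrivial cyclic quotient. We shall need (L) itself, at the end, to exclude such behavior.

The first use of (L) bounds Hirsch lengths. In $\mathrm{Heis}(\mathbb Z)$ one computes $(a,b,c)^n=(na,nb,nc+\binom n2ab)$. For $n$ odd, $n\mid\binom n2$, and the $n$-th powers form the subgroup $\{(na,nb,nc')\}$ of index $n^3$, whose quotient has exponent $n$. So (L) gives $n\ge c_\Gamma n^{3c}$ and $c\le1/3$. For $n=2$ the squares do not form a subgroup: $(2,0,0)(0,2,0)=(2,2,4)$, while a square with first coordinates $(2,2)$ has odd last coordinate. So the prime must be large compared with the class.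

**Lemma 4.** If a finitely generated group $\bar G$ satisfies (L) with constant $c$, every virtually nilpotent quotient of $\bar G$ has Hirsch length at most $1/c$.

*Proof.* By passing to the quotient, assume $\bar G$ itself is virtually nilpotent. Let $\Gamma\le\bar G_*$ be a torsion-free nilpotent normal subgroup of $\bar G$ of finite index, of class $\kappa$ and Hirsch length $h$. Let $p>\kappa$ be a prime and $n=p^k$.

**Step 1: in a nilpotent group of class at most $\kappa<p$, a product of $n$-th powers is an $n$-th power.** Induct on $\kappa$; the case $\kappa\le1$ is clear. Let $\kappa\ge2$ and $F=\langle x,y\rangle$. By Hall's formula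
$$x^ny^n=(xy)^nc_2^{\binom n2}\cdots c_\kappa^{\binom n\kappa},\qquad c_i\in\gamma_i(F).$$
For $1\le i<p$ we have $i\binom ni=n\binom{n-1}{i-1}$ with $i$ prime to $n$, so $n\mid\binom ni$. So $x^ny^n$ is a product of $n$-th powers of elements of $L=\langle xy,\gamma_2(F)\rangle$. Modulo $\gamma_3(F)$ the group $L$ is generated by one element and central ones, so $\gamma_2(L)\le\gamma_3(F)$, and then $\gamma_i(L)\le\gamma_{i+1}(F)$ for all $i\ge2$. Thus $\gamma_\kappa(L)=1$, $L$ has class less than $\kappa$, and induction applies.

**Step 2: $|\Gamma/\Gamma^n|\ge n^h$.** By Step 1 the subgroup $\Gamma^n$ generated by the $n$-th powers is the set $\{x^n:x\in\Gamma\}$. The quotient $\Gamma/\Gamma^n$ is finite, being a finitely generated nilpotent torsion group. Induct on $h$, the case $h=0$ being clear. If $h\ge1$, recall that $\Gamma/Z(\Gamma)$ is torsion-free, and let $Z$ be an infinite cyclic direct factor of $Z(\Gamma)$; then $\Gamma/Z$ is torsion-free of Hirsch length $h-1$. If $x^n\in Z$, then $xZ$ is a torsion element of $\Gamma/Z$, so $x\in Z$. Thus $\Gamma^n\cap Z=Z^n$, and $|\Gamma/\Gamma^n|=|(\Gamma/Z)/(\Gamma/Z)^n|\cdot|Z/Z^n|\ge n^{h-1}\cdot n$.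

**Step 3: apply (L).** $\Gamma^n$ is characteristic in $\Gamma$, so normal in $\bar G$, and of finite index. By (L) with $H=\Gamma$, $M=\Gamma^n$, the group $\Gamma/\Gamma^n$ has a cyclic quotient of order at least $c_\Gamma n^{hc}$. Its exponent divides $n$, so $n\ge c_\Gamma n^{hc}$ for all $n=p^k$. Hence $hc\le1$. $\square$

The road to (c) has three parts. Sections 5 and 6 show that finite quotients of a fixed finite-index subgroup $G_1$ are solvable, and then nilpotent by bounded derived length. Sections 7 and 8 treat an abelian normal subgroup with virtually nilpotent quotient, and so handle every $G/G_1^{(j)}$. Section 9 treats the nilpotent part, one prime at a time.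

## 5. Nonabelian chief factors have bounded order

A chief factor of a finite group $Q$ is a quotient $L/L'$ of normal subgroups of $Q$ with nothing normal in $Q$ strictly between. It is a power $T^k$ of a simple group $T$; for instance $A_5\wr C_2$ has the chief factor $A_5^2$. Let $g(k)$ be the largest order of an element of $\mathrm{Sym}(k)$; by Landau $\log g(k)\sim\sqrt{k\log k}$, so $g(k)=e^{o(k)}$.

**Proposition 5.** There is a finite-index $G_1\trianglelefteq G$ all of whose finite quotients are solvable.

*Proof.*

**Step 1: bound one nonabelian chief factor $T^k$ of a finite quotient $Q$.** Let $C$ be the kernel of the conjugation action of $Q$ on this factor and $\tilde Q=Q/C\le\mathrm{Aut}(T^k)=\mathrm{Aut}(T)\wr\mathrm{Sym}(k)$. The factor itself acts by inner automorphisms, so $\tilde Q$ contains $R=\mathrm{Inn}(T^k)\cong T^k$, as a minimal normal subgroup. Let $\tilde Q_*$ be the image of $G_*$. By (L), with $c_*=c_{G_*}$, it has a cyclic quotient $\tilde Q_*/J$ of order $x\ge c_*|\tilde Q|^c\ge c_*|T|^{ck}$. By minimality either $R\cap\tilde Q_*=1$ or $R\le\tilde Q_*$. In the first case $|T|^k=|R|\le[G:G_*]$.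

In the second case $R$ is perfect, so it has trivial image in the abelian group $\tilde Q_*/J$, i.e. $R\le J$. So $\tilde Q/R\le\mathrm{Out}(T)\wr\mathrm{Sym}(k)$ contains an element of order at least $x$. If $w$ is in this wreath product, then a power $w^a$ with $a\le g(k)$ lies in $\mathrm{Out}(T)^k$, whose exponent is at most $|\mathrm{Out}(T)|$. So $x\le g(k)|\mathrm{Out}(T)|$. By the classification of finite simple groups $|\mathrm{Out}(T)|=O((\log|T|)^2)$: it is at most $4$ for alternating and sporadic groups, and for Lie type over $\mathbb F_q$ it is a product $d_Tf_Tg_T$ with $g_T\le6$, $d_T=O(\text{rank})$, $f_T=O(\log q)$ (Gorenstein–Lyons–Solomon, Thm 2.5.12), where rank and $\log q$ are $O(\log|T|)$. Hence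
$$ck\log|T|\le\log g(k)+2\log\log|T|+O(1).$$
As $\log g(k)=o(k)$, the term $\log g(k)$ is at most $\frac c2k\log|T|+O(1)$. With $u=k\log|T|\ge\log|T|$ we get $\frac c2u\le2\log u+O(1)$, so $u$ is bounded. In both cases $|T|^k\le B$ for a $B$ independent of $Q$.

**Step 2: centralize them all.** Let $G_1$ be the intersection of all normal subgroups of $G$ of index at most $B!$; it has finite index. If $Q$ is a finite quotient and $L_{i+1}/L_i$ a nonabelian factor of a chief series $(L_i)$ of $Q$, then its centralizer in $Q$ has index at most $B!$, so it contains the image $Q_1$ of $G_1$. The group $(Q_1\cap L_{i+1})L_i/L_i$ is normal in $Q/L_i$, so it is $1$ or $L_{i+1}/L_i$. For a nonabelian factor the second is impossible, since then the factor would be centralized by itself. So $Q_1$ has a series with abelian factors $(Q_1\cap L_{i+1})/(Q_1\cap L_i)$, and it is solvable. Finally, any finite quotient $G_1/M$ of $G_1$ is a quotient of $G_1/\mathrm{core}_G(M)$, which is the image of $G_1$ in a finite quotient of $G$. $\square$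

Fix this $G_1$, and let $c_1$ be the constant of (O) for it.

## 6. Solvable linear groups containing an element of large order

Let $\zeta(n)$ be a nondecreasing bound for the derived length of solvable linear groups of degree $n$ over any field (Zassenhaus). We want a bound on derived length independent of $n$ when there is a very large element order. An irreducible $X\le GL(W)$ is imprimitive if it permutes the summands of a decomposition $W=W_1\oplus\dots\oplus W_k$ with $k>1$, and primitive otherwise. Monomial groups of degree at least $2$ are imprimitive; the group $\mathbb F_{r^f}^\times$ acting on $\mathbb F_{r^f}=\mathbb F_r^f$ has order $r^f-1$ and derived length at most $1$. The lemma says that when element orders are large, the group is not far from the latter.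

**Lemma 6.** For $\delta>0$ there is $s(\delta)$ such that every solvable irreducible $X\le GL_n(r)$ ($r$ prime) containing an element $x$ of order at least $r^{\delta n}$ has derived length at most $s(\delta)$.

*Proof.* Write $W=\mathbb F_r^n=W_1\oplus\dots\oplus W_k$, with the summands permuted transitively by $X$ and $k$ maximal ($k=1$ allowed). Let $L$ be the image of the stabilizer $N_X(W_1)$ in $GL(W_1)$ and $d=n/k=\dim W_1$. Then $L$ is irreducible, since the $X$-translates of an $L$-invariant subspace of $W_1$ span an $X$-invariant subspace meeting $W_1$ in it. And $L$ is primitive, since translating a finer decomposition of $W_1$ would contradict maximality of $k$.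

**Step 1: abelian normal subgroups of $L$ generate fields.** By Clifford, the homogeneous components of a normal subgroup of $L$ are permuted by $L$; by primitivity there is only one. So for an abelian normal $A$, the module $W_1$ is a multiple of one irreducible module, on which $\mathbb F_r[A]$ acts faithfully. A commutative ring with a faithful simple module is a field, so $\mathbb F_r[A]$ is a field and $A$ is cyclic. Let $T$ be a maximal abelian normal subgroup of $L$, $E=\mathbb F_r[T]$, $|E|=r^f$, $e=\dim_EW_1=d/f$ and $C=C_L(T)$. Conjugation embeds $L/C$ in $\mathrm{Gal}(E/\mathbb F_r)$, so $L/C$ is cyclic of order at most $f$. Also $C\le GL_e(E)$ and $T\le Z(C)$. In particular $\mathrm{dl}(L)\le1+\zeta(e)$.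

**Step 2: a class-two subgroup $M$ that controls $C$.** Let $M/T$ be the product of the minimal normal subgroups of $L/T$ contained in $C/T$. Minimal normal subgroups of a solvable group are abelian and distinct ones commute, so $M/T$ is abelian. $Z(M)$ is an abelian normal subgroup of $L$ containing $T$, so $Z(M)=T$. Also $C_C(M)=T$: otherwise $C_C(M)/T$ contains a minimal normal subgroup of $L/T$, which lies in $M/T$, whereas $M\cap C_C(M)=Z(M)=T$. Put $Y=\{y\in C:[M,y]\le T\}$, which contains $M$. As $T$ is central in $C$, the commutator $[m,y]$ with $m\in M,y\in Y$ is multiplicative in each variable and trivial for $m\in T$. So $y\mapsto[\,\cdot\,,y]$ is a homomorphism $Y\to\mathrm{Hom}(M/T,T)$ with kernel $C_C(M)=T$. As $T$ is cyclic, $|\mathrm{Hom}(M/T,T)|\le|M/T|$. So $|Y/T|\le|M/T|$ and $Y=M$. Thus $C/M$ acts faithfully on $M/T$. Since $M/T$ is generated by at most $\log_2|M/T|$ elements, $|C/M|\le|M/T|^{\log_2|M/T|}$.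

**Step 3: $|M/T|\le e^2$.** We show that coset representatives $x_i$ of $T$ in $M$ are $E$-linearly independent in $\mathrm{End}_E(W_1)$, which has dimension $e^2$. Take a shortest nontrivial relation $\sum a_ix_i=0$; it involves at least two indices, since the $x_i$ and nonzero scalars are invertible. For $y\in M$ we have $yx_iy^{-1}=\lambda_ix_i$ with $\lambda_i\in T$, as $M/T$ is abelian. For $i\ne j$ occurring in the relation, $x_j^{-1}x_i\notin T=Z(M)$, so some $y$ fails to commute with it, i.e. $\lambda_i\ne\lambda_j$. Conjugating by $y$ gives $\sum a_i\lambda_ix_i=0$, and subtracting $\lambda_j$ times the original gives a shorter relation in which $x_i$ still occurs, a contradiction. Altogether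
$$|L|\le|L/C|\,|T|\,|M/T|\,|C/M|\le f\,r^f\,e^{2+4\log_2e}.\tag{3}$$
Here $f\le2^f\le r^d$, $r^f\le r^d$, and $2\log_2e+4(\log_2e)^2\le C_0e\le C_0d$ with $C_0$ absolute; so $|L|\le r^{\kappa_0d}$ with $\kappa_0=2+C_0$.

**Step 4: the large element bounds $k$, then $e$.** If $x$ has cycle lengths $l_j$ on $\{W_i\}$, then $x^{\mathrm{lcm}(l_j)}$ fixes each $W_i$, and acts on it as an element of a group isomorphic to $L$. So $\mathrm{ord}(x)$ divides $\mathrm{lcm}(l_j)\exp(L)$, and
$$r^{\delta n}\le g(k)\,|L|\le g(k)\,r^{\kappa_0n/k}.$$
If $k\ge2\kappa_0/\delta$, this gives $2^{\delta k/2}\le r^{\delta n/2}\le g(k)=e^{o(k)}$ (base of natural logarithms), which bounds $k$. So $k\le k_1(\delta)$. With this bound, (3) and $n\ge ef$ give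
$$\delta ef\log r\le O_\delta(1)+\log f+f\log r+O((1+\log e)^2).$$
Dividing by $f\log r$ gives $\delta e\le O_\delta(1)+O((1+\log e)^2)$, so $e\le e_1(\delta)$. The kernel of $X\to\mathrm{Sym}(k)$ embeds in a product of $k$ copies of $L$, and a solvable group of order $m$ has derived length at most $\log_2m$. So $\mathrm{dl}(X)\le\log_2(k_1!)+1+\zeta(e_1)$. $\square$

For a finite group $Q$ let $F=\mathrm{Fit}(Q)$ be its largest nilpotent normal subgroup and $\Phi=\Phi(Q)$ the intersection of its maximal subgroups. For $Q=\mathrm{Sym}(4)$, $F$ is the Klein four-group, $\Phi=1$, and $F/\Phi=\mathbb F_2^2$ has complement $\mathrm{Sym}(3)\cong GL_2(2)$. Gaschütz's theorem (Huppert, *Endliche Gruppen I*, III.4; Manz–Wolf, Thm 1.12) says that for $Q$ finite solvable this is the general picture: $F/\Phi$ is a completely reducible $Q$-module (possibly of mixed characteristic), it has a complement in $Q/\Phi$, and $C_Q(F/\Phi)=F$.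

**Proposition 7.** There is $s$ such that $Q^{(s)}$ is nilpotent for every finite quotient $Q$ of $G_1$.

*Proof.* $Q$ is solvable by Proposition 5. Let $X'$ be a complement of $F/\Phi$ in $Q/\Phi$, and write $F/\Phi=W\oplus W'$ with $W$ irreducible, $|W|=r^n$. The subgroup $W'C_{X'}(W)$ is normal in $Q/\Phi=WW'X'$: it is normalized by $X'$, by $W'$, and by $W$, which centralizes both $W'$ and $C_{X'}(W)$. The quotient is $W\rtimes X$ with $X=X'/C_{X'}(W)\le GL_n(r)$ irreducible, and $X$ is the group induced by $Q$ on $W$. By (O) this quotient has an element of order at least $c_1r^{c_1n}$. As $W$ has exponent $r$, $X$ has an element of order at least $c_1r^{c_1n-1}$. For $n\ge n_0$, with $n_0$ depending only on $c_1$, this is at least $r^{c_1n/3}$ for every $r\ge2$, and Lemma 6 with $\delta=c_1/3$ bounds $\mathrm{dl}(X)$. For $n<n_0$, $\mathrm{dl}(X)\le\zeta(n_0)$. So with $s=\max\{s(c_1/3),\zeta(n_0)\}$, $Q^{(s)}$ acts trivially on every irreducible summand of $F/\Phi$. Hence $Q^{(s)}\le C_Q(F/\Phi)=F$ is nilpotent. $\square$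

## 7. Generic freeness, smooth shifted primes, and complements

The next target is a group with an abelian normal subgroup and virtually nilpotent quotient. Three tools are needed. The first turns an infinite module into vectors over rings $D/g$. For instance $M=\mathbb Z[1/2]$ with $t$ acting as $2$ is a $\mathbb Z\langle t\rangle$-module, not free over $\mathbb Z$, but free of rank one over $\mathbb Z[1/2]$ once $f=2$ is inverted.

**Lemma 8.** Let $D$ be a PID, $\Gamma$ a poly-(infinite cyclic) group, $M$ a finitely generated $D\Gamma$-module. There is $0\ne f\in D$ with $M[1/f]$ free over $D[1/f]$.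

*Proof.* Modules are right modules. Induct on the length of $\Gamma$. In length $0$, $M$ is a finitely generated $D$-module, and we invert an annihilator of its torsion. Otherwise $\Gamma=\Gamma_1\rtimes\langle t\rangle$ and $M=\sum_{i\in\mathbb Z}M_0t^i$, with $M_0$ the $D\Gamma_1$-submodule generated by a finite generating set. Each $M_0t^i$ is a $D\Gamma_1$-submodule, as $M_0t^i\gamma=M_0(t^i\gamma t^{-i})t^i$. Put $L_n=\sum_{0\le i\le n}M_0t^i$, $L_\infty=\bigcup L_n$ and $L_n'=L_\infty+\sum_{1\le i\le n}M_0t^{-i}$. Since $L_n=L_{n-1}+M_0t^n$, multiplication by $t^{-n}$ gives the first of the following $D$-isomorphisms, and multiplication by $t^n$ likewise the second: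
$$L_n/L_{n-1}\cong M_0\Big/\Big(M_0\cap\sum_{1\le i\le n}M_0t^{-i}\Big),\qquad L_n'/L_{n-1}'\cong M_0\Big/\Big(M_0\cap\sum_{i\ge1}M_0t^i\Big).$$
The second quotient does not depend on $n$. The denominators of the first form an ascending chain of $D\Gamma_1$-submodules of $M_0$, which stabilizes since $D\Gamma_1$ is Noetherian (P. Hall). So $L_0\subset L_1\subset\dots\subset L_\infty=L'_0\subset L_1'\subset\cdots$ is a well-ordered filtration with union $M$, continuous at the limit, whose factors fall into finitely many $D$-isomorphism types, each underlying a finitely generated $D\Gamma_1$-module. By induction and taking a product, one $f$ makes all factors free after inverting $f$. Localization is exact, so lifting bases of all factors gives a basis of $M[1/f]$. $\square$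

The second tool is arithmetic, and the group $\mathbb Z[1/2]\rtimes\langle t\rangle$ shows what is needed. Its quotient $\mathbb Z/g\rtimes C_o$ ($g$ odd, $o$ the order of $2$ modulo $g$) has $C_o$ as the obvious cyclic quotient. A sensible person would take $g=p$ prime. But for $p=3,5,11,13$ the number $2$ is a primitive root modulo $p$, so $o=p-1$ and the cyclic quotient has about the square root of the order: a single prime need not contradict (d). The composite modulus $g=2^k-1$ has $o=k$, exponentially smaller. If $2$ and $3$ both act, on $\mathbb Z[1/6]$, the modulus must suit both numbers: what survives is that $2^k-1$ and $3^k-1$ are both divisible by every prime $p\ge5$ with $p-1\mid k$. So we want many primes $p$ such that the numbers $p-1$ have a small common multiple. We also want them to split completely in a given number field; in $\mathbb Q(i)$, for example, the completely split primes are those $p\equiv1$ modulo $4$.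

**Lemma 9.** Let $K$ be a number field and $\mathcal E$ a finite set of primes. There are $\theta<1$ and $c'>0$ such that for all large $x$ there is a set $\mathcal P_x$ of primes $\le x$ splitting completely in $K$, disjoint from $\mathcal E$, with $\prod_{p\in\mathcal P_x}p\ge e^{c'x}$ and $\mathrm{lcm}_{p\in\mathcal P_x}(p-1)\le e^{x^\theta\log x}$.

*Proof.* By Chebotarev, there is $\delta_0>0$ such that at least $\delta_0x/\log x$ primes $\le x$ split completely, for $x$ large. Let $\frac12<\theta<1$.

**Step 1: few primes $p$ have a large prime factor in $p-1$.** If $p\le x$ is an odd prime and $p-1$ has a prime factor $q>x^\theta$, then $p=qt+1$ with $t<x^{1-\theta}$, and $t$ is even for $x$ large, as $q$ is odd. For given $t$, the upper bound sieve (Halberstam–Richert, *Sieve Methods*, Thm 3.12, uniform in $t$) bounds the number of $q\le x/t$ with $q$ and $qt+1$ both prime by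
$$C\,\frac t{\varphi(t)}\cdot\frac{x/t}{\log^2(x/t)}\le\frac{Cx}{\varphi(t)\,\theta^2\log^2x},$$
using $x/t\ge x^\theta$. Summing over $t$, with $\sum_{t\le y}1/\varphi(t)=O(1+\log y)$ and $y=x^{1-\theta}$, the number of such $p$ is at most
$$C'\Big(\frac{1-\theta}{\theta^2}\,\frac x{\log x}+\frac x{\log^2x}\Big),$$
with $C'$ independent of $\theta\in(\frac12,1)$. Fix $\theta$ so close to $1$ that this is at most $\frac{\delta_0}2x/\log x$ for $x$ large.

**Step 2: take the others.** Let $\mathcal P_x$ be the set of completely split $p\in(\sqrt x,x]$ such that all prime factors of $p-1$ are at most $x^\theta$. For $x$ large it is disjoint from $\mathcal E$ and $|\mathcal P_x|\ge\frac{\delta_0}2\frac{x}{\log x}-\sqrt x\ge\frac{\delta_0}4x/\log x$. So $\prod p\ge(\sqrt x)^{|\mathcal P_x|}\ge e^{\delta_0x/8}$, and we may take $c'=\delta_0/8$. The least common multiple divides $\prod_{q\le x^\theta}q^{\lfloor\log x/\log q\rfloor}$, a product of at most $x^\theta$ factors each at most $x$, so it is at most $x^{x^\theta}$. $\square$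

The third tool splits extensions. In $\mathrm{Sym}(3)$ with $V=A_3$ one has $[V,E]=V$, and the complements of $V$ are the three conjugate subgroups of order $2$. In $C_4$ with $V=C_2$ one has $[V,E]=1$, and there is no complement.

**Lemma 10.** Let $E$ be a finite group with an abelian normal subgroup $V$ such that $E/V$ is nilpotent and $[V,E]=V$. Then $V$ has a complement in $E$, and all complements are conjugate under $V$.

*Proof.* Let $N=E/V$. It suffices to show $H^i(N,V)=0$ for $i=1,2$, and we may replace $V$ by its $p$-primary part $U$; note $[U,N]=U$. Write $N=N_p\times K$ with $N_p$ the Sylow $p$-subgroup. By coprime action $U=C_U(K)\oplus[U,K]$, both summands $N$-invariant. As $[U,N]=U$, the summand satisfies $[C_U(K),N]=C_U(K)$. But $N$ acts on the $p$-group $C_U(K)$ through the $p$-group $N_p$, and such an action has $[C_U(K),N]$ properly contained in $C_U(K)$ unless $C_U(K)=0$. So $H^0(K,U)=C_U(K)=0$, and $H^i(K,U)=0$ for $i\ge1$ by coprimality. By the Lyndon–Hochschild–Serre spectral sequence $H^i(N,U)=0$ for all $i$. $\square$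

## 8. Abelian-by-(virtually nilpotent) groups

**Proposition 11.** Let $G$ be a finitely generated group with (L), $A\trianglelefteq G$ abelian, $G/A$ virtually nilpotent. Then $G$ is virtually nilpotent.

*Proof.* Replace $A$ by $A\cap G_*$: the quotient $G/(A\cap G_*)$ has the finite normal subgroup $A/(A\cap G_*)$ with virtually nilpotent quotient, so it is still virtually nilpotent by (F). So assume $A\le G_*$. The group $G/A$ is polycyclic-by-finite, hence finitely presented. So $A$ is finitely generated as a normal subgroup, i.e. as a $\mathbb Z[G/A]$-module, and it is a Noetherian module (P. Hall). Let $\mathcal H$ be the set of finite-index $H\trianglelefteq G$ with $A\le H\le G_*$ and $H/A$ nilpotent. It is not empty, and it contains every finite-index normal subgroup of $G$ lying between $A$ and a member.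

**Step 1: strip off the nilpotent part of the action, using the bound on Hirsch length.** For $H\in\mathcal H$ and $n\ge1$, the group $H/[A,{}_nH]$ is finitely generated and nilpotent: if $\gamma_{m}(H)\le A$, then $\gamma_{m+n}(H)\le[A,{}_nH]$. So $G/[A,{}_nH]$ is virtually nilpotent, and $h(G/[A,{}_nH])\le1/c$ by Lemma 4. Choose $(H_0,n_0)$ maximizing this Hirsch length, and put $B=[A,{}_{n_0}H_0]$. For $H\in\mathcal H$ with $H\le H_0$ we have $[A,{}_{n_0+1}H]\le[B,H]$. So $G/[B,H]$ is virtually nilpotent with $h(G/[B,H])\le h(G/[A,{}_{n_0+1}H])\le h(G/B)$. Therefore $B/[B,H]$ is a finitely generated abelian group of Hirsch length $0$: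
$$B/[B,H]\text{ is finite for all }H\in\mathcal H,\ H\le H_0.\tag{4}$$
If $B$ is finite, $G$ is virtually nilpotent by (F). Suppose from now on that $B$ is infinite; we aim for a contradiction.

**Step 2: pass to a just infinite quotient module.** Choose a submodule $B_1\le B$ maximal with $V=B/B_1$ infinite. Write $V$ additively, as a right $\mathbb ZG$-module. Then:

* (i) every nonzero submodule of $V$ has finite index, and so is infinite;
* (ii) every nonzero $\mathbb ZG$-endomorphism of $V$ is injective, because a nonzero kernel has finite index, so the image is a finite submodule, hence $0$ by (i);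
* (iii) $V/[V,H]$ is finite for $H\in\mathcal H$, $H\le H_0$, by (4).

Let $\Gamma^*=G/C_G(V)$, a quotient of $G/A$, since $A$ is abelian. It is infinite: otherwise $H=C_G(V)\cap H_0$ lies in $\mathcal H$, and $V=V/[V,H]$ is finite by (iii).

**Step 3: find a polynomial ring or $\mathbb Z$ acting.** Let $\Delta\trianglelefteq\Gamma^*$ be torsion-free nilpotent of finite index, $Z=Z(\Delta)\ne1$, and let $J$ be the image of $\mathbb Z[Z]$ in $\mathrm{End}(V)$. This is a finitely generated commutative ring, infinite since $Z\hookrightarrow J^\times$. The group $\Gamma^*$ acts on $J$ by conjugation through the finite group $\Gamma^*/\Delta$. Let $J_0$ be the ring of invariants. Its elements are $\mathbb ZG$-endomorphisms of $V$. By (ii) the nonzero ones are injective, so $J_0$ is a domain; by (i), $V/Vj$ is finite for $0\ne j\in J_0$. Each $a\in J$ is a root of the monic polynomial $\prod_\sigma(X-a^\sigma)$ over $J_0$, with $\sigma$ running over $\Gamma^*/\Delta$. So $J$ is integral over $J_0$ and, being a finitely generated ring, a finitely generated $J_0$-module. Hence $J_0$ is infinite.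

If $\mathrm{char}\,J_0=p>0$, some $y\in J_0$ is transcendental over $\mathbb F_p$: otherwise all elements of $J$ would be algebraic over $\mathbb F_p$, and $J$, a finitely generated algebra integral over $\mathbb F_p$, would be finite. In this case put $D=\mathbb F_p[y]$. If $\mathrm{char}\,J_0=0$, put $D=\mathbb Z$. In both cases $V$ is a torsion-free $D$-module, $G$ acts $D$-linearly, and $V/Vg$ is finite for $0\ne g\in D$.

**Step 4: $V$ is generically free of finite rank.** $V$ is finitely generated over $\mathbb Z\Gamma^*$, so over $\mathbb Z\Delta$ and over $D\Delta$, and $\Delta$ is poly-(infinite cyclic). By Lemma 8, $V[1/f]$ is free over $D[1/f]$ for some $0\ne f\in D$. If $0\ne g\in D$ is coprime to $f$, then $f$ acts invertibly on $V/Vg$, so $V/Vg\cong V[1/f]/V[1/f]g$. With $g=\pi$ a prime not dividing $f$ the left side is finite, so the rank $R$ is finite. And $R\ge1$, since $0\ne V\hookrightarrow V[1/f]$. So for $0\ne g$ coprime to $f$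
$$V/Vg\cong(D/g)^R.\tag{5}$$

**Step 5: the key inequality.** Let $H\in\mathcal H$, $H\le H_0$. The finite $D$-module $V/[V,H]$ is killed by some $0\ne g_H\in D$, as $D$ is infinite. We claim that for every $0\ne g\in D$ coprime to $g_H$,
$$\exp\big(H/C_H(V/Vg)\big)\ge c_H\,|V/Vg|^c.\tag{6}$$
The point is that (L) speaks of a quotient of $G$ in which the image of $H$ may contain a large piece acting trivially on $V/Vg$, with large cyclic quotients of its own. We must find a quotient in which $H$ becomes exactly $V/Vg$ extended by its group of operators, and Lemma 10 does this.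

Put $\bar V=V/Vg=B/B_g$, a finite group, where $B_g\trianglelefteq G$. Writing $1=ag+bg_H$ in $D$ shows $V=Vg+Vg_H\subseteq Vg+[V,H]$, so $\bar V=[\bar V,H]$. The group $G/B_g$ has the finite normal subgroup $B/B_g$ with virtually nilpotent quotient, so it is residually finite by (F). So there is a finite-index $W\trianglelefteq G$ with $B_g\le W\le H$ and $W\cap B=B_g$. Put $E=H/W$ and identify $\bar V$ with $BW/W\trianglelefteq G/W$. The group $H/B$ is nilpotent, because $H/A$ is nilpotent and $[A,{}_{n_0}H]\le[A,{}_{n_0}H_0]=B$. So $E/\bar V$ is nilpotent, and $[\bar V,E]=\bar V$. By Lemma 10, $E=\bar V\rtimes X$ and all complements of $\bar V$ in $E$ are $\bar V$-conjugate.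

Put $X_0=C_X(\bar V)$. For $\gamma\in G/W$, $X^\gamma$ is again a complement of $\bar V$ in $E$, so $X^\gamma=X^v$ with $v\in\bar V$. Since $\bar V$ is normal in $G/W$,
$$X_0^\gamma=C_{X^\gamma}(\bar V)=C_{X^v}(\bar V)=X_0^v=X_0,$$
the last step because $v$ commutes with $X_0$. So $X_0\trianglelefteq G/W$, and $Q=(G/W)/X_0$ is a finite quotient of $G$. In it the image of $H$ is $\bar V\rtimes(X/X_0)$. Since $C_E(\bar V)=\bar VX_0$, we have $X/X_0\cong H/C_H(\bar V)$. As $\bar V=[\bar V,X]$, the abelianization of this image is that of $X/X_0$, so its cyclic quotients have order at most $\exp(H/C_H(\bar V))$. By (L) it has one of order at least $c_H|Q|^c\ge c_H|\bar V|^c$. This proves (6).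

**Step 6: contradiction in characteristic $p$.** Take $H=H_0$, and let $g_j$ be the product of the monic irreducible polynomials in $D=\mathbb F_p[y]$ of degree dividing $j$ which do not divide $fg_H$. The product of all monic irreducibles of degree dividing $j$ is $y^{p^j}-y$, so $\deg g_j\ge p^j-C$ with $C=\deg(fg_H)$. By (5), $|V/Vg_j|\ge p^{R(p^j-C)}$, and $H/C_H(V/Vg_j)$ embeds in $GL_R(D/g_j)$, a finite product of groups $GL_R(\mathbb F_{p^i})$ with $i\mid j$. So its exponent divides that of $GL_R(\mathbb F_{p^j})$. Unipotent elements there have order dividing the least power of $p$ that is at least $R$, which is at most $pR$; semisimple elements have order dividing $\mathrm{lcm}_{i\le R}(p^{ij}-1)\le p^{jR(R+1)/2}$. By (6)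
$$pR\cdot p^{jR(R+1)/2}\ge c_H\,p^{cR(p^j-C)},$$
which is false for large $j$.

**Step 7: contradiction in characteristic $0$.** Here $D=\mathbb Z$. First we diagonalize. The module $V_{\mathbb Q}=V\otimes\mathbb Q$ has dimension $R$. It is irreducible for $G$: a nonzero submodule meets $V$ in a nonzero submodule, which has finite index by (i). The subgroup $H_0$ acts through a quotient of the nilpotent group $H_0/A$. By Lie–Kolchin–Mal'cev the image of $H_0$ has a finite-index subgroup triangularizable over $\bar{\mathbb Q}$, and by passing to the core we may take it normal in $\Gamma^*$. By Clifford it acts semisimply over $\mathbb Q$, hence over $\bar{\mathbb Q}$. A triangularizable group has one-dimensional irreducible constituents, so it is diagonalizable over $\bar{\mathbb Q}$. Let $H_1$ be its preimage in $H_0$; then $H_1\in\mathcal H$ and $H_1\le H_0$.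

A basis of $V[1/f]\cong\mathbb Z[1/f]^R$ writes the elements of $H_1$ as matrices over $\mathbb Z[1/f]$. There are a number field $K$ and $\Theta\in GL_R(K)$ with $\Theta^{-1}H_1\Theta$ diagonal over $K$. For all but finitely many primes $p$ we have $p\nmid fg_{H_1}$, and $\Theta,\Theta^{-1}$ are integral at all primes of $K$ above $p$. If moreover $p$ splits completely in $K$, the residue field at a prime above $p$ is $\mathbb F_p$. Reducing modulo it shows that $H_1$ acts on $V/Vp\cong\mathbb F_p^R$ diagonalizably over $\mathbb F_p$, so with exponent dividing $p-1$.

Now let $\mathcal E$ be the set of exceptional primes, take $\mathcal P_x$ from Lemma 9, and apply (6) with $H=H_1$ and $g=\prod_{p\in\mathcal P_x}p$. As $V/Vg\cong\bigoplus_{p\in\mathcal P_x}V/Vp$,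
$$e^{x^\theta\log x}\ge\mathrm{lcm}_{p\in\mathcal P_x}(p-1)\ge c_{H_1}\Big(\prod_{p\in\mathcal P_x}p\Big)^{cR}\ge c_{H_1}e^{cc'x},$$
which is false for large $x$, as $\theta<1$. So $B$ is finite, and the proposition is proved. $\square$

## 9. The nilpotent residue as a $p$-adic analytic group

**Proposition 12.** A finitely generated residually finite group $G$ satisfying (d) is virtually nilpotent.

*Proof.* Let $G_1$ be as in Proposition 5 and $s$ as in Proposition 7.

**Step 1: every $G/G_1^{(j)}$ is virtually nilpotent.** For $j=0$ it is finite. If $G/G_1^{(j)}$ is virtually nilpotent, apply Proposition 11 to $G/G_1^{(j+1)}$, which has (L), with the abelian normal subgroup $G_1^{(j)}/G_1^{(j+1)}$.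

**Step 2: the derived series eventually has finite factors.** By Lemma 4, $h(G/G_1^{(j)})\le1/c$ for all $j$. These integers are nondecreasing, so they are constant for $j\ge j_0$, with some $j_0\ge s$. Put $N=G_1^{(j_0)}$. For $j\ge j_0$ the group $G_1^{(j)}/G_1^{(j+1)}$ is a finitely generated abelian group (a subgroup of a polycyclic-by-finite group) of Hirsch length $0$, so finite. Hence $b_i:=|N/N^{(i)}|<\infty$ for all $i$.

**Step 3: reduce to one prime.** For a finite-index $M\trianglelefteq G$ let $N_M=NM/M$. It is the $j_0$-th derived subgroup of $G_1M/M$, a finite quotient of $G_1$. As $j_0\ge s$, it is nilpotent by Proposition 7. Also $|N_M/N_M^{(i)}|\le b_i$. A prime dividing $|N_M|$ divides $|N_M^{\mathrm{ab}}|\le b_1$, since $N_M$ is the product of its Sylow subgroups. We claim that for each prime $p\le b_1$ the Sylow $p$-subgroups $N_{M,p}$ of $N_M$ have bounded order as $M$ varies. Given this, $|N_M|$ is bounded, so $N$ is finite, as $G$ is residually finite. Since $G/N$ is virtually nilpotent, $G$ is virtually nilpotent by (F).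

The finiteness of all $b_i$ does not by itself give the claim. Take the pro-$p$ group $\ker(SL_2(\mathbb Z_p)\to SL_2(\mathbb F_p))$. For $X,Y$ in its Lie algebra $\mathfrak{sl}_2(\mathbb Q_p)$ one has $\log[\exp p^kX,\exp p^kY]=p^{2k}[X,Y]+O(p^{3k})$, so the Lie algebra of the closed commutator subgroup contains $[X,Y]$. As $\mathfrak{sl}_2(\mathbb Q_p)$ is perfect, that subgroup is open, and so, repeating the argument, are all the closed derived subgroups; yet the group is infinite. Excluding this kind of group is the work of the rest of the proof, and uses cyclic quotients as in (L).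

**Step 4: set up a pro-$p$ group.** Suppose the orders $|N_{M,p}|$ are unbounded. Let $\hat G$ be the profinite completion (for $\mathbb Z$ it is $\prod_\ell\mathbb Z_\ell$), let $\bar N=\varprojlim N_M=\prod_\ell P_\ell\trianglelefteq\hat G$ be the closure of the image of $N$, written as the product of its Sylow pro-$\ell$ subgroups, $P=P_p=\varprojlim N_{M,p}$, which is infinite, and $E=\hat G/\prod_{\ell\ne p}P_\ell$. Then $P\trianglelefteq E$, and $G$ has dense image in $E$. The closure of $P^{(i)}$ maps onto $N_{M,p}^{(i)}$ for each $M$, so $P$ modulo this closure has order at most $b_i$. So $P/\Phi(P)$ is finite, where $\Phi$ now denotes the Frattini subgroup of a pro-$p$ group, and $P$ is a finitely generated pro-$p$ group. Moreover $P$ is not solvable: otherwise some $P^{(i)}=1$ and $|P|\le b_i$.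

Let $G_2\trianglelefteq G$ have finite index, with $G_2\le G_*$, $G_2$ acting trivially on the finite group $P/\Phi(P)$, and $G_2N/N$ nilpotent. Let $E_2$ be the closure of its image in $E$, an open normal subgroup. By continuity $E_2$ acts trivially on $P/\Phi(P)$. And $E_2P/P$ is the closure in $E/P=\hat G/\bar N$ of an image of $G_2N/N$, so it is nilpotent.

**Step 5: $E_2$ is pronilpotent.** Let $U\trianglelefteq E$ be open with $U\le E_2$, and $R=P/(P\cap U)$, a finite $p$-group. $E_2$ acts on $R$, trivially on $R/\Phi(R)$, which is a quotient of $P/\Phi(P)$. Automorphisms of a finite $p$-group $R$ acting trivially on $R/\Phi(R)$ form a $p$-group, so $E_2$ acts on $R$ through a finite $p$-group, and $[R,{}_mE_2]=1$ for some $m$. Now $(P\cap E_2)U/U\cong(P\cap E_2)/(P\cap U)\le R$, and $E_2/(P\cap E_2)\cong E_2P/P$ is nilpotent. So $E_2/U$ is nilpotent. Such $U$ form a base of neighborhoods of $1$.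

**Step 6: the group $T$ and the form of (L) on it.** Let $T$ be the quotient of $E_2$ by the product of its Sylow pro-$\ell$ subgroups, $\ell\ne p$; it is the maximal pro-$p$ quotient of $E_2$. $T$ is a finitely generated pro-$p$ group, since $G_2$ is finitely generated with dense image, and conjugation by elements of $G$ induces continuous automorphisms of $T$. The pro-$p$ group $P\cap E_2$ meets the kernel of $E_2\to T$ trivially, so it embeds in $T$. It is normal in $P$ with quotient a finite $p$-group, so it is not solvable, as $P$ is not. Hence $T$ is not solvable.

If $T_0\trianglelefteq T$ is open and invariant under all continuous automorphisms of $T$, its preimage $M_0$ in $G_2$ is a finite-index normal subgroup of $G$ and $G_2/M_0\cong T/T_0$ by density. By (L) with $H=G_2$,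
$$T/T_0\text{ has a cyclic quotient of order}\ \ge c_{G_2}|T/T_0|^c.\tag{7}$$

**Step 7: $T$ is $p$-adic analytic.** Let $D_n$ be the dimension (Zassenhaus) series of $T$; its terms are open and topologically characteristic, and $x^{p^k}\in D_{p^k}$ for $x\in T$. (In $\mathbb Z_p$, $D_n=p^a\mathbb Z_p$ with $p^a$ the least power of $p$ that is at least $n$.) Cyclic quotients of $T/D_{p^k}$ have order at most $p^k$, so (7) gives $|T/D_{p^k}|\le C\,p^{k/c}$ with $C$ independent of $k$. If $D_n\ne D_{n+1}$ for all $n$, then $|T/D_{p^k}|\ge p^{p^k-1}$, a contradiction for large $k$. So $D_n=D_{n+1}$ for some $n$. By Lazard's theorem (Dixon–du Sautoy–Mann–Segal, *Analytic pro-$p$ groups*, 2nd ed., Thm 11.4), $T$ has finite rank, i.e. is $p$-adic analytic.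

We recall what this provides. $T$ has a $\mathbb Q_p$-Lie algebra $\mathfrak t$ and an open uniform subgroup $U$ with an injective map $\log:U\to\mathfrak t$, inverse to $\exp$, whose image is a lattice spanning $\mathfrak t$. A continuous homomorphism $\varphi$ of $p$-adic analytic groups has a differential $d\varphi$, a homomorphism of Lie algebras, with $\varphi(\exp X)=\exp(d\varphi X)$ for small $X$. With $\mathrm{Ad}(x)$ the differential of conjugation $v\mapsto xvx^{-1}$, one has $\log(uvu^{-1})=\mathrm{Ad}(u)\log v$ and $\mathrm{Ad}(u)=\exp(\mathrm{ad}\log u)$ for $u,v\in U$. For $p$ odd, $\ker(SL_2(\mathbb Z_p)\to SL_2(\mathbb F_p))$ is uniform, with Lie algebra $\mathfrak{sl}_2(\mathbb Q_p)$ and the usual matrix logarithm.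

**Step 8: $\mathfrak t$ is not solvable.** If $\mathfrak t$ is solvable, Lie's theorem over $\bar{\mathbb Q}_p$ makes $\mathrm{ad}(\mathfrak t)$, hence $\mathrm{Ad}(U)$, triangular; so $\mathrm{Ad}(U)$ is solvable. If $u\in U$ and $\mathrm{Ad}(u)=1$, then $\log(uvu^{-1})=\log v$, so $uvu^{-1}=v$, for all $v\in U$. So $U\cap\ker\mathrm{Ad}$ is central in $U$, and $U$ is solvable. The core of $U$ in $T$ is an open normal solvable subgroup whose quotient is a finite $p$-group. So $T$ is solvable, a contradiction.

**Step 9: cyclic quotients contradict semisimplicity.** Thus $\mathfrak s=\mathfrak t/\mathrm{rad}(\mathfrak t)\ne0$ is semisimple. Let $\varphi:T\to\mathrm{Aut}(\mathfrak s)$ be induced by $\mathrm{Ad}$, and $T_s=\varphi(T)\cong T/\ker\varphi$, a finitely generated pro-$p$ group. It is infinite: for $X\in\mathfrak t$ with nonzero image $\bar X$ in $\mathfrak s$, $\mathrm{ad}\,\bar X\ne0$ since $\mathfrak s$ has trivial center, and $\varphi(\exp p^kX)=\exp(p^k\,\mathrm{ad}\,\bar X)$ takes infinitely many values for large $k$.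

A continuous automorphism $\tau$ of $T$ induces an automorphism $d\tau$ of $\mathfrak t$ preserving $\mathrm{rad}(\mathfrak t)$, and $\mathrm{Ad}(\tau(x))=d\tau\,\mathrm{Ad}(x)\,d\tau^{-1}$. So $\varphi(\tau(x))$ is the conjugate of $\varphi(x)$ by the automorphism of $\mathfrak s$ induced by $d\tau$, and $\ker\varphi$ is invariant under $\tau$. Let $T_0$ run over the preimages in $T$ of the terms of the lower $p$-series of $T_s$. These terms are open, topologically characteristic in $T_s$, and form a base of neighborhoods of $1$. So the subgroups $T_0$ are open and invariant under continuous automorphisms of $T$, and their indices tend to infinity. By (7), $T_s$ has finite cyclic quotients of unbounded order. So the finitely generated abelian pro-$p$ group $T_s/\overline{[T_s,T_s]}$ is infinite, and has $\mathbb Z_p$ as a quotient. This gives a continuous surjection $\psi:T\to\mathbb Z_p$ trivial on $\ker\varphi$.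

Its differential $d\psi:\mathfrak t\to\mathbb Q_p$ is nonzero, since otherwise $\psi$ would be trivial on an open subgroup and have finite image. It vanishes on $\mathrm{rad}(\mathfrak t)$: for $X\in\mathrm{rad}(\mathfrak t)$ and $k$ large, $u=\exp(p^kX)$ lies in $U$, and $\varphi(u)$ is the automorphism of $\mathfrak s$ induced by $\exp(\mathrm{ad}\,p^kX)$, which is trivial as $X$ has image $0$ in $\mathfrak s$. So $\psi(u)=0$, and $d\psi(p^kX)=0$. Therefore $d\psi$ induces a nonzero Lie homomorphism $\mathfrak s\to\mathbb Q_p$, which contradicts $\mathfrak s=[\mathfrak s,\mathfrak s]$. This proves the claim in Step 3, and with it the proposition. $\square$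

## 10. Hirsch length bounds and the two theorems

**Proof of Theorem 1.** (c)⇒(b)⇒(a) was shown in Section 2, (a)⇒(d) is Proposition 3, and (d)⇒(c) is Proposition 12. If $G$ has uniformly $(1/d)$-almost flat quotients, it is therefore virtually nilpotent. By the fourth quoted result its Hirsch length $h$ satisfies $1/d\le1/h$ if $h\ge1$; so $h\le d$ in all cases. Any finite-index nilpotent subgroup has this Hirsch length. $\blacksquare$

**Proof of Theorem 2, part 1.** The equivalence is contained in the proof just given. Under (d), $G$ is virtually nilpotent and satisfies (L) with the constant $c$ of (d), so $h(G)\le1/c$ by Lemma 4.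

**Part 2.** Uniformly $\alpha$-almost flat quotients imply (a), so $G$ is virtually nilpotent. The fourth quoted result gives $\alpha\le1/h(G)$ if $h(G)\ge1$, i.e. $h(G)\le\lfloor1/\alpha\rfloor$. For sharpness let $m=\lfloor1/\alpha\rfloor\ge1$. By Section 2, $\mathrm{diam}_S(\mathbb Z^m/H)\ge\frac13[\mathbb Z^m:H]^{1/m}\ge\frac13[\mathbb Z^m:H]^\alpha$, since $\alpha\le1/m$. So $\mathbb Z^m$ has uniformly $\alpha$-almost flat quotients, and $h(\mathbb Z^m)=m$.

**Part 3.** Uniformly almost flat coset spaces imply uniformly almost flat quotients, so by Theorem 1 $G$ is virtually nilpotent, hence virtually polycyclic. Now apply the second quoted result.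

**Part 4.** Let $R$ be the finite residual of $G$. Every finite-index normal subgroup of $G$ contains $R$, so $G$ and $G/R$ have the same finite quotients, with the same diameters, and $G/R$ is finitely generated and residually finite. Apply part 2 to $G/R$. $\blacksquare$
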